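\title{Maximal invariant $\sigma$-ideals with Borel base on the real line}

\begin{abstract}
The ideal of meager sets and the ideal of Lebesgue null sets are maximal among the proper translation-invariant $\sigma$-ideals on $\mathbb R$ that have a Borel base. We show that they are not the only maximal ones: there are exactly $2^{\mathfrak c}$ such ideals, and $2^{\mathfrak c}$ of them have pairwise non-isomorphic quotient Boolean algebras. The ideals that we construct consist of the meager sets for certain ccc topologies on the space of factorial digit sequences, in which a basic open set forbids a bounded number of digits at each place.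
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$\sigma$-ideal} on $\mathbb R$ is a family $\mathcal I$ of subsets of $\mathbb R$ that is closed under taking subsets and countable unions; throughout, we also require that it contain all singletons. One thinks of the members of $\mathcal I$ as the small sets. The ideal $\mathcal I$ is
\begin{itemize}
\item \emph{proper} if $\mathbb R\notin\mathcal I$;
\item \emph{invariant} if $x+A\in\mathcal I$ for all $A\in\mathcal I$ and $x\in\mathbb R$;
\item said to have a \emph{Borel base} if every member of $\mathcal I$ is contained in a Borel member of $\mathcal I$.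
\end{itemize}
Invariance says that smallness does not depend on position, and a Borel base says that the ideal is determined by the Borel sets in it. A \emph{maximal invariant $\sigma$-ideal with Borel base} is a proper invariant $\sigma$-ideal with Borel base that is not properly contained in another proper invariant $\sigma$-ideal with Borel base: no further Borel set can be declared small without making the whole line small.

Let $\mathcal M$ be the ideal of meager sets and $\mathcal N$ the ideal of Lebesgue null sets. Both are proper and invariant, and both have a Borel base, because a meager set lies in a meager $F_\sigma$ set and a null set lies in a null $G_\delta$ set. Both are known to be maximal; the short argument is recalled in Section~\ref{sec:criterion}. The ideal of countable sets is also proper, invariant and has a Borel base, but it is properly contained in $\mathcal M$. Further maximal ideals do not come from the usual application of Zorn's lemma. Indeed, if $\mathcal I_0\subsetneq\mathcal I_1\subsetneq\cdots$ are $\sigma$-ideals and $A_n\in\mathcal I_{n+1}\setminus\mathcal I_n$, then $\bigcup_nA_n$ belongs to no $\mathcal I_n$, so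 the union of the chain is not a $\sigma$-ideal. The following question comes from the paper of Michalski, Ra{\l}owski and \.Zeberski \cite{MRZ}.

\begin{quote}
\emph{Are $\mathcal M$ and $\mathcal N$ the only maximal invariant $\sigma$-ideals with Borel base on $\mathbb R$?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:A}
There is a maximal invariant $\sigma$-ideal with Borel base on $\mathbb R$ that contains a set $E$ which is both comeager and of full Lebesgue measure. In particular, this ideal is neither $\mathcal M$ nor $\mathcal N$.
\end{theorem}

This ideal is one member of a large family. Write $\omega=\{0,1,2,\dots\}$ and $\mathfrak c=2^{\aleph_0}$. An \emph{ideal on $\omega$} is a family of subsets of $\omega$ closed under subsets and finite unions; the full power set $\mathcal P(\omega)$ is allowed. A $\sigma$-ideal $\mathcal I$ on $\mathbb R$ is \emph{ccc} if there is no uncountable family $(B_\xi)$ of Borel sets outside $\mathcal I$ with $B_\xi\cap B_\eta\in\mathcal I$ for all $\xi\ne\eta$. The \emph{quotient} $\mathrm{Borel}(\mathbb R)/\mathcal I$ is the Boolean algebra of classes $[B]_{\mathcal I}$ of Borel sets, where $B$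 and $B'$ are identified when $B\mathbin{\triangle}B'\in\mathcal I$.

\begin{theorem}\label{thm:B}
To each ideal $K$ on $\omega$ that contains all finite sets one can assign a maximal invariant $\sigma$-ideal with Borel base $\mathcal I_K$ on $\mathbb R$ so that the map $K\mapsto\mathcal I_K$ is injective. Each $\mathcal I_K$ is ccc. Consequently, there are exactly $2^{\mathfrak c}$ maximal invariant $\sigma$-ideals with Borel base on $\mathbb R$. Moreover, $2^{\mathfrak c}$ of them have pairwise non-isomorphic quotients $\mathrm{Borel}(\mathbb R)/\mathcal I$.
\end{theorem}

All arguments are carried out in ZFC. The ideal of Theorem~\ref{thm:A} is $\mathcal I_{\mathcal P(\omega)}$, and a reader who wants only the answer to the question may take $K=\mathcal P(\omega)$ everywhere and stop at the end of Section~\ref{sec:zeros}.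

The construction imitates $\mathcal M$ in a finer topology. We expand real numbers in the factorial base and declare open the sets of digit sequences that begin with a given word and afterwards avoid a bounded number of forbidden digits at each place; the set of places with forbidden digits must belong to $K$. The ideal $\mathcal I_K$ consists of the sets of reals whose digit sequences form a meager set. The delicate point is invariance, since a translation mixes digits through borrows; Section~\ref{sec:model} shows on one example how this is controlled and why it dictates the shape of the open sets.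

\section{A criterion for maximality}\label{sec:criterion}

We first recall two facts about category that hold in every topological space $S$; we shall need them for spaces without a countable base. A subset of $S$ is \emph{nowhere dense} if its closure has empty interior, equivalently if it is disjoint from some dense open set. It is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager.
\begin{enumerate}
\item[(C1)] A set is meager if and only if it is disjoint from $\bigcap_iO_i$ for some sequence of dense open sets $O_i$. Subsets and countable unions of meager sets are meager.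
\item[(C2)] If $H\subseteq S$ is Borel and not meager, then every base of the topology contains a nonempty set $V$ such that $V\setminus H$ is meager.
\end{enumerate}
For (C2), the sets $H$ for which there is an open $U$ with $H\mathbin{\triangle}U$ meager include the open sets and form a $\sigma$-algebra: for a countable union take the union of the open sets, and for the complement replace $U$ by $S\setminus\overline U$, using that $\overline U\setminus U$ is nowhere dense. So every Borel set $H$ has such a $U$. If $H$ is not meager, then $U\neq\emptyset$, and any nonempty basic set $V\subseteq U$ works.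

For $A,B\subseteq\mathbb R$ let $A+B=\{a+b:a\in A,\ b\in B\}$. If $B$ is Borel and $D$ is countable, then $B+D$ is a countable union of translates of $B$, so it is Borel and it belongs to every invariant $\sigma$-ideal that contains $B$.

\begin{lemma}\label{lem:criterion}
Let $\mathcal I$ be a proper invariant $\sigma$-ideal with Borel base such that
\begin{equation}\label{eq:crit}
\mathbb R\setminus(B+\mathbb Q)\in\mathcal I\quad\text{for every Borel set }B\notin\mathcal I .
\end{equation}
Then $\mathcal I$ is maximal.
\end{lemma}

\begin{proof}
Let $\mathcal J\supsetneq\mathcal I$ be an invariant $\sigma$-ideal with Borel base, and let $A\in\mathcal J\setminus\mathcal I$. The Borel base of $\mathcal J$ gives a Borel set $B\in\mathcal J$ with $A\subseteq B$, and $B\notin\mathcal I$. Then $B+\mathbb Q\in\mathcal J$ by invariance, and $\mathbb R\setminus(B+\mathbb Q)\in\mathcal I\subseteq\mathcal J$ by \eqref{eq:crit}. Hence $\mathbb R\in\mathcal J$.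
\end{proof}

\begin{example}\label{ex:MN}
The ideals $\mathcal M$ and $\mathcal N$ satisfy \eqref{eq:crit}. If $B$ is Borel and not meager, (C2) gives an open interval $I$ with $I\setminus B$ meager. The intervals $I+q$, $q\in\mathbb Q$, cover $\mathbb R$, so $\mathbb R\setminus(B+\mathbb Q)\subseteq\bigcup_q\big((I\setminus B)+q\big)$ is meager. Now let $B$ be Borel of positive measure $\lambda(B)$, put $H=B+\mathbb Q$, and suppose $\lambda(\mathbb R\setminus H)>0$. The Lebesgue density theorem gives points $a,b$ and $\eta>0$ such that $I=(a-\eta,a+\eta)$ and $J=(b-\eta,b+\eta)$ satisfy $\lambda(I\setminus H)<\eta/2$ and $\lambda(J\cap H)<\eta/2$. Take $q\in\mathbb Q$ with $|a+q-b|<\eta$. Since $H+q=H$, also $\lambda((I+q)\setminus H)<\eta/2$. The interval $(I+q)\cap J$ has length greater than $\eta$ and is covered by $(I+q)\setminus H$ and $J\cap H$, a contradiction.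
\end{example}

In both cases a Borel set outside the ideal is almost everything on some basic piece of the line, and rational shifts of that piece cover almost everything. The example also shows how far a third maximal ideal must be from the first two.

\begin{proposition}\label{prop:third}
Every maximal invariant $\sigma$-ideal with Borel base $\mathcal J\notin\{\mathcal M,\mathcal N\}$ contains a set that is both comeager and of full measure.
\end{proposition}

\begin{proof}
Since $\mathcal J$ is maximal and differs from $\mathcal M$, it is not contained in $\mathcal M$, and its Borel base gives a Borel set $B_1\in\mathcal J\setminus\mathcal M$. In the same way there is a Borel set $B_2\in\mathcal J\setminus\mathcal N$. By Example~\ref{ex:MN}, $B_1+\mathbb Q$ is comeager and $B_2+\mathbb Q$ has full measure. Their union belongs to $\mathcal J$.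
\end{proof}

So the form of Theorem~\ref{thm:A} is forced. A third maximal ideal regards almost every real, in the sense of category and in the sense of measure, as negligible, and it lives on a set that is both meager and null, together with all translates of that set. This makes a positive answer to the question a tempting guess. It also tells us where to look for a counterexample: we need a compact null set that can play the role of the interval $I$.

\section{Factorial digits}\label{sec:digits}

Put $b_n=n+2$, $\Sigma_n=\{0,\dots,b_n-1\}$ and $P_n=b_0\cdots b_{n-1}=(n+1)!$, so that $P_0=1$ and $P_{n+1}=b_nP_n$. Let $X=\prod_{n\in\omega}\Sigma_n$. A \emph{word} of length $n$ is an element $s$ of $\Sigma_0\times\dots\times\Sigma_{n-1}$; we write $|s|=n$, and $w|n$ denotes the word formed by the first $n$ entries of $w\in X$. The product topology makes $X$ compact, and the cylinders $\{w:w|n=s\}$ form a countable base of clopen sets. A \emph{Borel} subset of $X$ always means Borel for the product topology. The map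
\[
\pi:X\to[0,1],\qquad \pi(w)=\sum_{n\in\omega}\frac{w_n}{P_{n+1}}=\frac{w_0}{2!}+\frac{w_1}{3!}+\frac{w_2}{4!}+\cdots
\]
is the factorial expansion. For a word $v$ of length $n$ and for $w\in X$ put
\[
\langle v\rangle=\sum_{i<n}v_i\frac{P_n}{P_{i+1}},\qquad w^{(n)}=\sum_{m\ge n}w_m\frac{P_n}{P_{m+1}} .
\]
Thus $\langle w|n\rangle$ is the integer encoded by the first $n$ digits and $w^{(n)}$ is the rescaled tail. Directly from the definitions,
\begin{equation}\label{eq:digits}
P_n\pi(w)=\langle w|n\rangle+w^{(n)},\qquad w^{(n)}=\frac{w_n+w^{(n+1)}}{b_n},\qquad \langle w|(n+1)\rangle=b_n\langle w|n\rangle+w_n .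
\end{equation}
Since $\sum_{m\ge n}(b_m-1)P_n/P_{m+1}=P_n\sum_{m\ge n}(1/P_m-1/P_{m+1})=1$, we have $0\le w^{(n)}\le1$, with $w^{(n)}=0$ exactly when $w_m=0$ for all $m\ge n$, and $w^{(n)}=1$ exactly when $w_m=b_m-1$ for all $m\ge n$. In particular $\pi(w)$ lies in an interval of length $1/P_n$ determined by $w|n$, so $\pi$ is continuous. Let
\[
Y=\{w\in X: w\text{ is neither eventually }0\text{ nor eventually equal to }b_n-1\}.
\]
The set $X\setminus Y$ is countable, and $w\in Y$ if and only if $w^{(n)}\in(0,1)$ for all $n$.

\begin{lemma}\label{lem:digits}
\begin{enumerate}
\item[(a)] The map $v\mapsto\langle v\rangle$ is a bijection from the words of length $n$ onto $\{0,\dots,P_n-1\}$.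
\item[(b)] Every $\alpha\in[0,1)$ equals $\pi(w)$ for some $w\in X$.
\item[(c)] $\pi(w)$ is irrational if and only if $w\in Y$.
\item[(d)] For $w\in Y$ we have $\langle w|n\rangle=\lfloor P_n\pi(w)\rfloor$ for all $n$, and $\pi$ maps $Y$ bijectively onto $(0,1)\setminus\mathbb Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $n$: by the third identity in \eqref{eq:digits}, the passage from $n+1$ to $n$ is division with remainder by $b_n$.

(b) Let $\alpha_0=\alpha$, $w_n=\lfloor b_n\alpha_n\rfloor$ and $\alpha_{n+1}=b_n\alpha_n-w_n$. Then $\alpha_n\in[0,1)$, $w_n\in\Sigma_n$, and $\alpha=\sum_{i<n}w_i/P_{i+1}+\alpha_n/P_n$ for all $n$. Let $n\to\infty$.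

(c) If $w\notin Y$, then $w^{(n)}\in\{0,1\}$ for some $n$, so $P_n\pi(w)$ is an integer. If $w\in Y$, then $P_n\pi(w)$ is never an integer, whereas for a rational number $a/m$ the product $P_m\cdot a/m=(m+1)!\,a/m$ is an integer.

(d) The formula follows from \eqref{eq:digits} and $w^{(n)}\in(0,1)$. With (a) it shows that $\pi(w)$ determines $w|n$ for every $n$, so $\pi$ is injective on $Y$. The image is as claimed by (b) and (c).
\end{proof}

For irrational $\alpha\in\mathbb R$ let $\delta(\alpha)$ be the unique $w\in Y$ with $\pi(w)=\alpha-\lfloor\alpha\rfloor$; this is the \emph{digit sequence} of $\alpha$. For $A\subseteq\mathbb R$ let $\widehat A=\delta(A\setminus\mathbb Q)$ be the set of digit sequences of the irrational points of $A$. We shall use the following properties.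
\begin{enumerate}
\item[(D1)] $\delta(\alpha)=\delta(\alpha')$ if and only if $\alpha-\alpha'\in\mathbb Z$, and $\delta(\pi(w))=w$ for $w\in Y$.
\item[(D2)] The map $\delta:\mathbb R\setminus\mathbb Q\to X$ is continuous, so $\delta^{-1}(Z)$ is Borel in $\mathbb R$ for every Borel $Z\subseteq X$.
\item[(D3)] $\widehat A=Y\cap\pi^{-1}(A+\mathbb Z)$, so $\widehat A$ is Borel in $X$ for every Borel $A\subseteq\mathbb R$.
\item[(D4)] If $Z\subseteq X$ and $A=\delta^{-1}(Z)$, then $\widehat A=Z\cap Y$.
\end{enumerate}
Here (D1) restates Lemma~\ref{lem:digits}(d), and (D4) holds because $\delta$ has image $Y$. For (D2), the function $\langle\delta(\alpha)|n\rangle=\lfloor P_n(\alpha-\lfloor\alpha\rfloor)\rfloor$ jumps only at rational $\alpha$, so the word $\delta(\alpha)|n$ is locally constant on $\mathbb R\setminus\mathbb Q$. For (D3), if $w\in Y$ and $\pi(w)=a+m$ with $a\in A$, $m\in\mathbb Z$, then $a$ is irrational and $\delta(a)=w$ by (D1); conversely, $\pi(\delta(a))=a-\lfloor a\rfloor\in A+\mathbb Z$.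

\section{Subtraction with borrows}\label{sec:borrow}

We now express translation by a real number $r$ in terms of digits. Let
\[
Y_r=\{\delta(\alpha):\alpha\notin\mathbb Q,\ \alpha-r\notin\mathbb Q\},\qquad T_r:Y_r\to Y_{-r},\quad T_r(\delta(\alpha))=\delta(\alpha-r).
\]
The map $T_r$ is well defined by (D1). Its values lie in $Y_{-r}$, because $\alpha-r$ and $(\alpha-r)+r$ are irrational, and $T_{-r}$ is its inverse. The set $Y\setminus Y_r$ is contained in the countable set $\widehat{\mathbb Q+r}$, so $X\setminus Y_r$ is countable. The next lemma is the schoolbook subtraction algorithm. With infinitely many digits there is no rightmost column to start from, so the borrows are defined by comparing tails.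

\begin{lemma}\label{lem:borrow}
Let $r\in\mathbb R$, let $t\in X$ satisfy $\pi(t)=r-\lfloor r\rfloor$, let $z\in Y_r$ and $y=T_r(z)$. Then $z^{(n)}\ne t^{(n)}$ for all $n$. Put $\beta_n=1$ if $z^{(n)}<t^{(n)}$ and $\beta_n=0$ if $z^{(n)}>t^{(n)}$. For all $n$:
\begin{enumerate}
\item[(a)] $\langle y|n\rangle\equiv\langle z|n\rangle-\langle t|n\rangle-\beta_n\pmod{P_n}$;
\item[(b)] $y_n\equiv z_n-t_n-\beta_{n+1}\pmod{b_n}$;
\item[(c)] if $z_n<t_n$ then $\beta_n=1$, and if $z_n>t_n$ then $\beta_n=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
There is an integer $m$ with $\pi(y)=\pi(z)-\pi(t)+m$. Put $\theta_n=z^{(n)}-t^{(n)}$. Multiplying by $P_n$ and using \eqref{eq:digits},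
\begin{equation}\label{eq:sub}
\langle y|n\rangle+y^{(n)}=\langle z|n\rangle-\langle t|n\rangle+\theta_n+mP_n .
\end{equation}
So $y^{(n)}-\theta_n$ is an integer. Since $y\in Y$, we have $y^{(n)}\in(0,1)$, hence $\theta_n\neq0$. Since $z^{(n)}\in(0,1)$ and $t^{(n)}\in[0,1]$, we have $|\theta_n|<1$. Therefore $\theta_n+\beta_n\in(0,1)$. This number differs from $y^{(n)}\in(0,1)$ by an integer, so $y^{(n)}=\theta_n+\beta_n$, and \eqref{eq:sub} gives (a). To get (b), apply (a) with $n+1$ in place of $n$ and reduce modulo $b_n$, which divides $P_{n+1}$; by \eqref{eq:digits}, $\langle w|(n+1)\rangle\equiv w_n\pmod{b_n}$. For (c), \eqref{eq:digits} gives $b_n\theta_n=(z_n-t_n)+\theta_{n+1}$. If $z_n-t_n$ is a nonzero integer, it determines the sign of the right side, because $|\theta_{n+1}|<1$.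
\end{proof}

\section{A model case: forbidding the digit $0$}\label{sec:model}

For $N\in\omega$ let $C_N=\{x\in X:x_n\ne0\text{ for all }n\ge N\}$, a compact subset of $X$. Let $E$ be the set of irrational numbers with infinitely many zero digits, that is, $E=\delta^{-1}(X\setminus\bigcup_NC_N)$. This will be the set of Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:E}
The set $E$ is comeager and has full measure.
\end{lemma}

\begin{proof}
We have $\mathbb R\setminus E\subseteq\mathbb Q\cup\bigcup_N(\pi(C_N)+\mathbb Z)$. Fix $N<M$. By \eqref{eq:digits}, $\pi(x)$ lies in the closed interval of length $1/P_M$ with left endpoint $\langle x|M\rangle/P_M$. For $x\in C_N$ the word $x|M$ takes $P_N\prod_{N\le n<M}(b_n-1)$ values, so $\pi(C_N)$ is covered by intervals of total length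
\[
\prod_{n=N}^{M-1}\frac{b_n-1}{b_n}=\prod_{n=N}^{M-1}\frac{n+1}{n+2}=\frac{N+1}{M+1},
\]
which tends to $0$ as $M\to\infty$. So $\pi(C_N)$ is a compact null subset of $[0,1]$, and $\pi(C_N)+\mathbb Z$ is closed and null. A closed null set contains no interval, so it is nowhere dense. Thus $\mathbb R\setminus E$ is null and meager.
\end{proof}

An ideal containing $E$ must regard $\bigcup_NC_N$ as large. We want a topology on $X$ in which $C_0$ is open, and for invariance we want the preimage of $C_0$ under each $T_r$ to contain a nonempty open set as well. What do these preimages contain?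

\begin{example}\label{ex:model}
Take $r=e$. Since $e-2=\sum_n1/(n+2)!$, we may take $t=(1,1,1,\dots)$. We look for a simple set $U\subseteq X$ such that $y=T_e(z)\in C_0$ for all $z\in U\cap Y_e$.

By Lemma~\ref{lem:borrow}(b), $y_n\equiv z_n-1-\beta_{n+1}\pmod{b_n}$. The borrow $\beta_{n+1}$ depends on the later digits, but it takes only two values. So $y_n\ne0$ as soon as $z_n\not\equiv1,2\pmod{b_n}$. Each of the two digits can produce a zero: $z_n=1$ followed by $z_{n+1}>1$ has $\beta_{n+1}=0$, and $z_n=2$ followed by $z_{n+1}=0$ has $\beta_{n+1}=1$.

At the place $n=0$ this rule forbids both digits, so the beginning of the sequence must be treated differently: we prescribe it. Let us ask that $y|2=(1,1)$. Here $P_2=6$ and $\langle v\rangle=3v_0+v_1$, so $\langle(1,1)\rangle=4=\langle t|2\rangle$, and Lemma~\ref{lem:borrow}(a) asks for $\langle z|2\rangle\equiv4+4+\beta_2\pmod6$. The right word $z|2$ depends on the borrow $\beta_2$, and we fix $\beta_2$ by prescribing one more digit. The rule above leaves $z_2\in\{0,3\}$. Choose $z_2=3>t_2$; then $\beta_2=0$ whatever follows, so $\langle z|2\rangle=2$ and $z|2=(0,2)$. The set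
\[
U=\{z\in X: z|3=(0,2,3),\ z_n\notin\{1,2\}\text{ for }n\ge3\}
\]
has the required property. For $z=(0,2,3,0,4,0,\dots)\in U\cap Y_e$, parts (c) and (b) of Lemma~\ref{lem:borrow} give
\[
\begin{array}{c|cccccc}
n&0&1&2&3&4&5\\
b_n&2&3&4&5&6&7\\ \hline
z_n&0&2&3&0&4&0\\
\beta_n&1&0&0&1&0&1\\
y_n&1&1&1&4&2&\cdots
\end{array}
\]
The extra digit matters: if $z$ begins with $(0,2,0)$, then $\beta_2=1$ and $\langle y|2\rangle\equiv2-4-1\equiv3\pmod 6$, so $y|2=(1,0)$ and $y\notin C_0$.
\end{example}

The example suggests the definition of the topology. A translation turns one forbidden digit into two, so the open sets should allow any bounded number of forbidden digits, and the bases $b_n$ must tend to infinity to leave room for them. On the other hand, Lemma~\ref{lem:E} needs the products $\prod(1-1/b_n)$ to tend to $0$, so the bases must grow slowly; $b_n=n+2$ meets both demands. Finally, the digits are forbidden at the same places before and after the translation. So we may restrict the set of these places to any ideal $K$, and this is the source of the $2^{\mathfrak c}$ examples.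

\section{The topologies $\tau_K$}\label{sec:top}

Fix an ideal $K$ on $\omega$ that contains all finite sets. A \emph{constraint} is a function $F$ on $\omega$ with $F(n)\subseteq\Sigma_n$ whose \emph{width} $\|F\|=\sup_n|F(n)|$ is finite and whose \emph{support} $\operatorname{supp}F=\{n:F(n)\neq\emptyset\}$ belongs to $K$. If $F,F'$ are constraints, so is the pointwise union $F\cup F'$, because $K$ is closed under unions, and $\|F\cup F'\|\le\|F\|+\|F'\|$. For a word $s$ and a constraint $F$ let
\[
[s,F]=\{x\in X: x\text{ extends }s\text{ and }x_n\notin F(n)\text{ for all }n\ge|s|\}.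
\]
This set is nonempty if and only if $F(n)\ne\Sigma_n$ for all $n\ge|s|$; since $b_n$ increases, this holds whenever $b_{|s|}>\|F\|$. The nonempty sets $[s,F]$ are called \emph{basic}. If $[s,F]$ is basic and $N\ge|s|$, there is a word $s'$ of length $N$ that extends $s$ and has $s'_n\notin F(n)$ for $|s|\le n<N$. We call such an $s'$ an \emph{$F$-extension} of $s$; the set $[s',F]$ is then basic and contained in $[s,F]$.

Let $[s,F]$ and $[s',F']$ be basic. If neither of $s,s'$ extends the other, the two sets are disjoint. If $s'$ extends $s$, the intersection is $[s',F\cup F']$ when $s'$ is an $F$-extension of $s$, and empty otherwise. So the intersection of two basic sets is basic or empty. The cylinders are the basic sets with $F(n)=\emptyset$ for all $n$. Hence the basic sets form a base of a topology $\tau=\tau_K$ on $X$ that refines the product topology. In particular, every Borel subset of $X$ is Borel for $\tau$, and (C2) applies to it. From now on, \emph{open}, \emph{dense}, \emph{nowhere dense} and \emph{meager} subsets of $X$ refer to $\tau$.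

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] Basic sets are uncountable, and they are compact in the product topology.
\item[(b)] No nonempty open set is meager.
\item[(c)] Countable sets are meager.
\item[(d)] Every family of pairwise disjoint basic sets is countable.
\item[(e)] Every meager set is contained in a meager Borel set.
\item[(f)] For every constraint $F$, the set $O_F=\{x\in X:x_n\notin F(n)\text{ for all but finitely many }n\}$ is open and dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A basic set $[s,F]$ is a product of nonempty subsets of the finite sets $\Sigma_n$, so it is compact. The $n$th factor has at least $b_n-\|F\|\ge2$ elements for large $n$, so the product is uncountable.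

(b) Let $V_0$ be basic and let $O_0,O_1,\dots$ be dense open. Choose basic sets $V_{i+1}\subseteq V_i\cap O_i$. The $V_i$ form a decreasing sequence of nonempty compact subsets of the product space, so $\bigcap_iV_i\ne\emptyset$. Thus $V_0$ meets $\bigcap_iO_i$, and (C1) shows that $V_0$ is not meager.

(c) A singleton is closed in the product topology, hence in $\tau$, and it contains no basic set by (a).

(d) Suppose that there are uncountably many pairwise disjoint basic sets. In each of them, say $[s,F]$, choose a basic subset $[s',F]$ where $s'$ is an $F$-extension of $s$ so long that $b_{|s'|}>2\|F\|$. There are only countably many pairs $(s',\|F\|)$, so two of the chosen subsets have the form $[s',F]$ and $[s',F']$ with $\|F\|=\|F'\|$. Their intersection $[s',F\cup F']$ is nonempty, because $\|F\cup F'\|\le2\|F\|<b_{|s'|}$. This is a contradiction.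

(e) We show that every dense open set $O$ contains a dense open Borel set $O'$. By Zorn's lemma take a maximal family of pairwise disjoint basic subsets of $O$, and let $O'$ be its union. The family is countable by (d), so $O'$ is a countable union of compact sets of the product space, hence Borel. It is open. If some basic $W$ were disjoint from $O'$, a basic subset of the nonempty open set $W\cap O$ could be added to the family; so $O'$ is dense. Now if a set is disjoint from $\bigcap_iO_i$ with $O_i$ dense open, it is contained in $X\setminus\bigcap_iO_i'$, which is Borel and meager.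

(f) A point $x$ lies in $O_F$ if and only if $x\in[x|N,F]$ for some $N$, and each $[v,F]$ is contained in $O_F$. So $O_F$ is a union of basic sets. Given a basic set $[s',F']$, let $s''$ be an $F'$-extension of $s'$ with $b_{|s''|}>\|F\|+\|F'\|$. Then $[s'',F\cup F']$ is nonempty and is contained in $O_F\cap[s',F']$.
\end{proof}

\begin{remark}\label{rem:top}
If $K$ is the ideal of finite sets, each basic set is a finite union of cylinders, so $\tau_K$ is the product topology. If $K$ contains an infinite set $\{n_0,n_1,\dots\}$, then $\tau_K$ is not separable: given points $x^0,x^1,\dots$, the constraint $F$ that forbids the digit $x^i_{n_i}$ at place $n_i$ and nothing else has width $1<b_0$, and the basic set $[s,F]$ with $s$ the empty word contains no $x^i$. In that case there is no countable base, and (d) is the substitute that yields (e). The bound on the width cannot be dropped: for $K=\mathcal P(\omega)$, allowing all $F$ with $F(n)\ne\Sigma_n$ would make singletons open, and the only meager set would be empty. The same would happen if the $b_n$ were bounded.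
\end{remark}

\section{The ideals $\mathcal I_K$}\label{sec:ideal}

\begin{definition}
$\mathcal I_K=\{A\subseteq\mathbb R:\widehat A\text{ is }\tau_K\text{-meager}\}$.
\end{definition}

By (D4) and Lemma~\ref{lem:top}(c), for every $Z\subseteq X$,
\begin{equation}\label{eq:pull}
\delta^{-1}(Z)\in\mathcal I_K\iff Z\text{ is meager}.
\end{equation}

\begin{proposition}\label{prop:ideal}
$\mathcal I_K$ is a proper $\sigma$-ideal with Borel base, and it is ccc.
\end{proposition}

\begin{proof}
The operation $A\mapsto\widehat A$ is monotone, commutes with unions, and sends a singleton to a set with at most one point. So $\mathcal I_K$ is a $\sigma$-ideal by (C1) and Lemma~\ref{lem:top}(c). It is proper by \eqref{eq:pull} with $Z=X$ and Lemma~\ref{lem:top}(b).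

Let $A\in\mathcal I_K$. By Lemma~\ref{lem:top}(e) there is a meager Borel set $Z\supseteq\widehat A$. The set $\delta^{-1}(Z)\cup\mathbb Q$ contains $A$, is Borel by (D2), and belongs to $\mathcal I_K$ by \eqref{eq:pull}.

Suppose that $(B_\xi)_{\xi<\omega_1}$ are Borel sets outside $\mathcal I_K$ with $B_\xi\cap B_\eta\in\mathcal I_K$ for $\xi\ne\eta$. The map $\delta$ is not injective, so we first cut the sets down. For each $\xi$ there is $m\in\mathbb Z$ with $B_\xi\cap[m,m+1)\notin\mathcal I_K$, and one $m$ serves uncountably many $\xi$. So we may assume that all $B_\xi$ lie in one interval $[m,m+1)$. There $\delta$ is injective by (D1), so $\widehat{B_\xi}\cap\widehat{B_\eta}=\widehat{B_\xi\cap B_\eta}$ is meager for $\xi\neq\eta$. Each $\widehat{B_\xi}$ is Borel by (D3) and not meager, so (C2) gives a basic $V_\xi$ with $V_\xi\setminus\widehat{B_\xi}$ meager. For $\xi\ne\eta$ the open set $V_\xi\cap V_\eta$ is covered by the meager sets $V_\xi\setminus\widehat{B_\xi}$, $V_\eta\setminus\widehat{B_\eta}$ and $\widehat{B_\xi}\cap\widehat{B_\eta}$, so it is empty by Lemma~\ref{lem:top}(b). This contradicts Lemma~\ref{lem:top}(d).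
\end{proof}

\begin{remark}
If $K$ is the ideal of finite sets, then $\mathcal I_K=\mathcal M$. In this case $\tau_K$ is the product topology, and $\pi$ restricts to a homeomorphism of $Y$ onto $(0,1)\setminus\mathbb Q$ by (D2). These are dense subspaces of $X$ and of $(0,1)$, and a subset of a dense subspace is nowhere dense in the subspace if and only if it is nowhere dense in the whole space. So $\widehat A$ is meager if and only if $A'=\pi(\widehat A)=((A+\mathbb Z)\cap(0,1))\setminus\mathbb Q$ is meager in $\mathbb R$. Since $A'\subseteq A+\mathbb Z$ and $A\subseteq(A'+\mathbb Z)\cup\mathbb Q$, this happens if and only if $A\in\mathcal M$.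
\end{remark}

\section{Invariance}\label{sec:inv}

The following lemma is Example~\ref{ex:model} in general form.

\begin{lemma}\label{lem:translate}
For every basic set $V$ and every $r\in\mathbb R$ there is a basic set $U$ with $T_r(U\cap Y_r)\subseteq V$.
\end{lemma}

\begin{proof}
Let $V=[s,F]$ and $k=\|F\|$. By Lemma~\ref{lem:digits}(b) fix $t\in X$ with $\pi(t)=r-\lfloor r\rfloor$. Define
\[
G(n)=\{c\in\Sigma_n: c\equiv a+t_n+\varepsilon\pmod{b_n}\text{ for some }a\in F(n),\ \varepsilon\in\{0,1\}\}.
\]
Then $\operatorname{supp}G=\operatorname{supp}F\in K$ and $\|G\|\le2k$, so $G$ is a constraint. Choose $N\ge|s|$ with $b_N>2k+1$, and let $s'$ be an $F$-extension of $s$ of length $N$. We shall force the first $N$ digits of the image to be $s'$, and for this we need to know the borrow $\beta_N$ in advance. Since $b_N>2k+1$, there is a digit $c\in\Sigma_N\setminus(G(N)\cup\{t_N\})$. Put $\beta=1$ if $c<t_N$ and $\beta=0$ if $c>t_N$. By Lemma~\ref{lem:digits}(a) there is a word $v$ of length $N$ with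
\[
\langle v\rangle\equiv\langle s'\rangle+\langle t|N\rangle+\beta\pmod{P_N}.
\]
Let $u$ be the word $v$ followed by $c$, and let $U=[u,G]$. It is basic, because $b_{N+1}>2k\ge\|G\|$.

Let $z\in U\cap Y_r$ and $y=T_r(z)$, with borrows $\beta_n$ as in Lemma~\ref{lem:borrow}. For $n\ge N$ we have $z_n\notin G(n)$: for $n=N$ by the choice of $c$, and for $n>N$ because $z\in U$. Lemma~\ref{lem:borrow}(b) gives $z_n\equiv y_n+t_n+\beta_{n+1}\pmod{b_n}$, so $y_n\in F(n)$ would imply $z_n\in G(n)$. Hence $y_n\notin F(n)$ for all $n\ge N$. Since $z_N=c\ne t_N$, Lemma~\ref{lem:borrow}(c) gives $\beta_N=\beta$, and then Lemma~\ref{lem:borrow}(a) gives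
\[
\langle y|N\rangle\equiv\langle v\rangle-\langle t|N\rangle-\beta\equiv\langle s'\rangle\pmod{P_N}.
\]
So $y|N=s'$ by Lemma~\ref{lem:digits}(a), and $y\in[s',F]\subseteq V$.
\end{proof}

Lemma~\ref{lem:translate} is weaker than continuity of $T_r$: it produces one basic set $U$, not a neighborhood of each point that is mapped into $V$, and it does not say where $U$ lies. To show that preimages of dense open sets are large we need such a $U$ meeting a prescribed basic set $W$. We obtain it by using the lemma twice, first for $-r$ to find a region that is mapped back into $W$, and then for $r$.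

\begin{lemma}\label{lem:meager}
If $M\subseteq X$ is meager and $r\in\mathbb R$, then $\{z\in Y_r:T_r(z)\in M\}$ is meager.
\end{lemma}

\begin{proof}
For a dense open set $O$ let $O^r$ be the union of all basic $U$ with $T_r(U\cap Y_r)\subseteq O$. It is open, and $T_r(O^r\cap Y_r)\subseteq O$. We show that $O^r$ is dense. Let $W$ be basic. By Lemma~\ref{lem:translate} for $-r$ there is a basic $V$ with $T_{-r}(V\cap Y_{-r})\subseteq W$. Choose a basic $V'\subseteq V\cap O$. By Lemma~\ref{lem:translate} for $r$ there is a basic $U$ with $T_r(U\cap Y_r)\subseteq V'$; then $U\subseteq O^r$. Since $U$ is uncountable and $X\setminus Y_r$ is countable, there is a point $z\in U\cap Y_r$. The point $y=T_r(z)$ lies in $V'\cap Y_{-r}\subseteq V\cap Y_{-r}$, so $z=T_{-r}(y)\in W$. Thus $z\in O^r\cap W$.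

Now let $M$ be disjoint from $\bigcap_iO_i$ with $O_i$ dense open. If $z\in Y_r\cap\bigcap_iO_i^r$, then $T_r(z)\in\bigcap_iO_i$, so $T_r(z)\notin M$. Hence the set in the statement is disjoint from $\bigcap_iO_i^r$, and it is meager by (C1).
\end{proof}

\begin{proposition}\label{prop:inv}
$\mathcal I_K$ is invariant.
\end{proposition}

\begin{proof}
Let $A\in\mathcal I_K$ and $r\in\mathbb R$. A point $z\in\widehat{A+r}$ has the form $\delta(\alpha)$ with $\alpha$ irrational and $\alpha-r\in A$. If $z\in Y_r$, then $\alpha-r$ is irrational by (D1), and $T_r(z)=\delta(\alpha-r)\in\widehat A$. So $\widehat{A+r}$ is contained in the union of the countable set $X\setminus Y_r$ and the set $\{z\in Y_r:T_r(z)\in\widehat A\}$, which is meager by Lemma~\ref{lem:meager}.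
\end{proof}

\section{Maximality}\label{sec:max}

We follow the argument for $\mathcal M$ in Example~\ref{ex:MN}, with a basic set $[s,F]$ in place of the interval $I$. The rational shifts of $[s,F]$ need not cover everything. But a change of finitely many digits is a rational shift, so they cover the dense open set $O_F$, and that is enough.

\begin{proposition}\label{prop:max}
$\mathcal I_K$ is a maximal invariant $\sigma$-ideal with Borel base.
\end{proposition}

\begin{proof}
By Propositions~\ref{prop:ideal} and \ref{prop:inv} and Lemma~\ref{lem:criterion}, it suffices to verify \eqref{eq:crit}. Let $B\notin\mathcal I_K$ be Borel. The set $\widehat B$ is Borel by (D3) and not meager, so (C2) gives a basic set $[s,F]$ such that $M=[s,F]\setminus\widehat B$ is meager. Put $A_0=\delta^{-1}(X\setminus O_F)$ and $A_1=\delta^{-1}(M)$. Both sets belong to $\mathcal I_K$ by \eqref{eq:pull} and Lemma~\ref{lem:top}(f), and $A_1+\mathbb Q\in\mathcal I_K$ by Proposition~\ref{prop:inv}. We claim that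
\[
\mathbb R\setminus(B+\mathbb Q)\subseteq\mathbb Q\cup A_0\cup(A_1+\mathbb Q).
\]
Let $\alpha\notin\mathbb Q\cup A_0$ and $x=\delta(\alpha)$, so that $x\in O_F$. Choose $N\ge|s|$ with $x_n\notin F(n)$ for all $n\ge N$. Let $x'\in X$ begin with an $F$-extension of $s$ of length $N$ and agree with $x$ from place $N$ on. Then $x'\in[s,F]$, and $x'\in Y$ because $x\in Y$. The number $\alpha'=\pi(x')$ satisfies $\delta(\alpha')=x'$, and $\alpha-\alpha'=\lfloor\alpha\rfloor+\pi(x)-\pi(x')$ is rational, since $\pi(x)-\pi(x')$ is a finite sum of rationals. If $x'\in\widehat B$, then $\alpha'\in B+\mathbb Z$ by (D3), so $\alpha\in B+\mathbb Q$. Otherwise $x'\in M$, so $\alpha'\in A_1$ and $\alpha\in A_1+\mathbb Q$. This proves the claim, and \eqref{eq:crit} follows.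
\end{proof}

\section{Recovering $K$ from $\mathcal I_K$}\label{sec:zeros}

For $A\subseteq\omega$ let
\[
Z_A=\{x\in X:x_n=0\text{ for infinitely many }n\in A\},\qquad E_A=\delta^{-1}(Z_A).
\]
The set $E_\omega$ is the set $E$ of Lemma~\ref{lem:E}. These sets test which places the topology $\tau_K$ is allowed to constrain.

\begin{proposition}\label{prop:recover}
For every $A\subseteq\omega$ we have $E_A\in\mathcal I_K$ if and only if $A\in K$.
\end{proposition}

\begin{proof}
By \eqref{eq:pull} we must show that $Z_A$ is meager if and only if $A\in K$.

Let $A\in K$. Put $F_A(n)=\{0\}$ for $n\in A$ and $F_A(n)=\emptyset$ otherwise. This is a constraint, and $X\setminus Z_A=O_{F_A}$ is dense and open by Lemma~\ref{lem:top}(f). So $Z_A$ is nowhere dense.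

Let $A\notin K$. Then $X\setminus Z_A=\bigcup_NC^A_N$, where $C_N^A=\{x:x_n\ne0\text{ for all }n\in A\text{ with }n\ge N\}$ is closed in the product topology and hence in $\tau$. We show that $C^A_N$ contains no basic set $[s,F]$. The union of $\operatorname{supp}F$ with the finite set $\{n:n<\max(N,|s|)\}$ belongs to $K$, so it does not contain $A$. Hence there is $n\in A$ with $n\ge\max(N,|s|)$ and $F(n)=\emptyset$. The $n$th factor of the product $[s,F]$ is all of $\Sigma_n$, so some $x\in[s,F]$ has $x_n=0$, and $x\notin C_N^A$. Thus each $C^A_N$ is nowhere dense and $X\setminus Z_A$ is meager. Since $X$ is not meager by Lemma~\ref{lem:top}(b), $Z_A$ is not meager.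
\end{proof}

The second half of this proof is where the assumption that $K$ contains the finite sets is used. Without it the proposition fails, since $E_A=\emptyset$ for finite $A$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K=\mathcal P(\omega)$. The ideal $\mathcal I_K$ is a maximal invariant $\sigma$-ideal with Borel base by Proposition~\ref{prop:max}. It contains $E=E_\omega$ by Proposition~\ref{prop:recover}, and $E$ is comeager and of full measure by Lemma~\ref{lem:E}. A comeager subset of $\mathbb R$ is not meager by the Baire category theorem, and a set of full measure is not null. So $E\notin\mathcal M\cup\mathcal N$.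
\end{proof}

\section{Counting ideals and quotients}\label{sec:count}

It remains to count. We use three standard facts.
\begin{enumerate}
\item[(F1)] There are $\mathfrak c$ Borel subsets of $\mathbb R$. Consequently there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ Borel functions $f:\mathbb R\to\mathbb R$, since $f$ is determined by the Borel sets $f^{-1}((-\infty,q))$, $q\in\mathbb Q$.
\item[(F2)] (Posp\'\i\v{s}il's theorem.) There are $2^{2^{\aleph_0}}=2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$.
\item[(F3)] (Sikorski's theorem \cite[Theorem 15.9]{Kechris}, in the case that we need.) Let $\mathcal J$ be a $\sigma$-ideal on $\mathbb R$ and let $\Psi:\mathrm{Borel}(\mathbb R)\to\mathrm{Borel}(\mathbb R)/\mathcal J$ be a $\sigma$-homomorphism, that is, a Boolean homomorphism such that $\Psi(\bigcup_nB_n)$ is the supremum of the elements $\Psi(B_n)$. Then there is a Borel function $f:\mathbb R\to\mathbb R$ with $\Psi(B)=[f^{-1}(B)]_{\mathcal J}$ for all Borel $B$.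
\end{enumerate}

There are up to $2^{\mathfrak c}$ maps between two quotients, so a crude count of isomorphisms says nothing. Sikorski's theorem reduces their number to $\mathfrak c$.

\begin{lemma}\label{lem:quot}
Let $\mathcal J$ be a $\sigma$-ideal with Borel base on $\mathbb R$. There are at most $\mathfrak c$ $\sigma$-ideals $\mathcal I$ with Borel base such that $\mathrm{Borel}(\mathbb R)/\mathcal I$ and $\mathrm{Borel}(\mathbb R)/\mathcal J$ are isomorphic Boolean algebras.
\end{lemma}

\begin{proof}
Let $\Phi:\mathrm{Borel}(\mathbb R)/\mathcal I\to\mathrm{Borel}(\mathbb R)/\mathcal J$ be an isomorphism. In the first quotient, $[\bigcup_nB_n]_{\mathcal I}$ is the supremum of the classes $[B_n]_{\mathcal I}$: it is an upper bound, and if $[H]_{\mathcal I}$ is another one, then $B_n\setminus H\in\mathcal I$ for all $n$, so $\bigcup_nB_n\setminus H\in\mathcal I$. An isomorphism of Boolean algebras is an order isomorphism, so it preserves suprema. Hence $\Psi(B)=\Phi([B]_{\mathcal I})$ is a $\sigma$-homomorphism, and (F3) gives a Borel function $f$ with $\Phi([B]_{\mathcal I})=[f^{-1}(B)]_{\mathcal J}$ for all Borel $B$. Since $\Phi$ is injective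 and sends $0$ to $0$, a Borel set $B$ belongs to $\mathcal I$ if and only if $f^{-1}(B)\in\mathcal J$. So $\mathcal J$ and $f$ determine the Borel members of $\mathcal I$, and these determine $\mathcal I$, which consists of their subsets. By (F1) there are at most $\mathfrak c$ choices for $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Each $\mathcal I_K$ is a maximal invariant $\sigma$-ideal with Borel base by Proposition~\ref{prop:max}, and it is ccc by Proposition~\ref{prop:ideal}. By Proposition~\ref{prop:recover}, $K=\{A\subseteq\omega:E_A\in\mathcal I_K\}$, and the sets $E_A$ do not depend on $K$. So $K\mapsto\mathcal I_K$ is injective.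

If $\mathcal U$ is a nonprincipal ultrafilter on $\omega$, then $\{\omega\setminus A:A\in\mathcal U\}$ is an ideal on $\omega$ that contains all finite sets, and it determines $\mathcal U$. By (F2) there are at least $2^{\mathfrak c}$ ideals $\mathcal I_K$. Conversely, a $\sigma$-ideal with Borel base is determined by the family of its Borel members, and by (F1) there are at most $2^{\mathfrak c}$ such families. Hence there are exactly $2^{\mathfrak c}$ maximal invariant $\sigma$-ideals with Borel base, and exactly $2^{\mathfrak c}$ ideals $\mathcal I_K$.

Finally, group the ideals $\mathcal I_K$ into classes according to the isomorphism type of the quotient, and let $\kappa\le2^{\mathfrak c}$ be the number of classes. By Lemma~\ref{lem:quot} each class has at most $\mathfrak c$ members, so $2^{\mathfrak c}\le\kappa\cdot\mathfrak c=\max(\kappa,\mathfrak c)$. Since $2^{\mathfrak c}>\mathfrak c$, we get $\kappa=2^{\mathfrak c}$. One ideal from each class gives $2^{\mathfrak c}$ maximal invariant $\sigma$-ideals with Borel base whose quotients are pairwise non-isomorphic.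
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{MRZ}
Marcin Michalski, Robert Ra{\l}owski, Szymon \.Zeberski, \emph{Ideals with Smital properties}, arXiv:2102.03287 (2021).

\end{thebibliography}
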